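# A hypercyclic operator with non-cyclic direct square on every infinite-dimensional separable Banach space

## 1. An orbit that passes near one prescribed vector

Throughout, $\mathbb K\in\{\mathbb R,\mathbb C\}$, $X$ is an infinite-dimensional separable Banach space over $\mathbb K$, and $L(X)$ is the algebra of bounded linear operators on $X$. For $T\in L(X)$, the operator $T\oplus T$ acts on $X\times X$ by $(x,y)\mapsto(Tx,Ty)$.

An operator is called hypercyclic if the orbit $\{T^nx:n\ge0\}$ of some vector $x$ is dense. The usual test for this is the Hypercyclicity Criterion, whose definition is in Section 2. The question of these notes, posed by André Augusto and Leonardo Pellegrini in "Relationships between Cyclic and Hypercyclic Operators", arXiv:2002.01613 (2020), is whether there is a space on which the test never misses: a space such that every hypercyclic operator on it satisfies the Criterion. The answer will be no. An operator satisfying the Criterion has a hypercyclic direct square $T\oplus T$, so we look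 for a hypercyclic $T$ for which $T\oplus T$ is not even cyclic. Our operators are $T=I+K$ with $K$ as small as we please.

We begin with a smaller wish that is easy to grant: the orbit of one vector should come close to *one* prescribed vector, while $T\oplus T$ is not cyclic. Three notions are needed.

**Definition (cyclic).** A vector $x$ is cyclic for $T$ if $\{P(T)x: P\in\mathbb K[z]\}$ is dense, and $T$ is cyclic if it has a cyclic vector. A hypercyclic operator is cyclic, since $T^nx=P(T)x$ with $P=z^n$.

**Definition (nuclear).** $K\in L(X)$ is nuclear if $Kx=\sum_n g_n(x)x_n$ with $g_n\in X^*$, $x_n\in X$ and $\sum_n\|g_n\|\|x_n\|<\infty$; the nuclear norm is the infimum of these sums. A nuclear operator is a norm limit of finite-rank operators, hence compact. Example: on $\ell_2$ the weighted shift $e_n\mapsto2^{-n}e_{n+1}$, $n\ge 0$, is nuclear with nuclear norm at most $2$.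

**Definition (bounded biorthogonal sequence).** We use the theorem of Ovsepian–Pełczyński (Studia Math. 54 (1975), 149–159): $X$ has sequences $(e_n)_{n\ge0}$ in $X$ and $(e_n^*)_{n\ge0}$ in $X^*$ with $e_n^*(e_\nu)=\delta_{n\nu}$, $\overline{\mathrm{span}}(e_n)=X$, $\|e_n\|=1$ and $\|e_n^*\|\le C$. In $\ell_p$, $1\le p<\infty$, the unit vectors do, with $C=1$. No convergence of the expansion $\sum e_n^*(x)e_n$ is asked. We fix such a sequence once and for all.

**Proposition 1 (one prescribed vector).** Let $\varepsilon,\eta>0$, let $m\ge2$ be even, and let $v=\sum_{j<m}c_je_j$ with $c_0\ne0$. There are a nuclear operator $K$ with nuclear norm $\le\varepsilon$ and an integer $b\ge1$ such that $T=I+K$ satisfies $\|T^be_0-v\|\le\eta$, and $T\oplus T$ is not cyclic.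

The vectors $v$ of this form are dense in $X$. The catch is that $T$ depends on $v$. The proof uses three lemmas, all of which are used again in the general case.

### A bilinear form that forbids cyclicity of the square

**Lemma 1.** Let $T\in L(X)$ and let $B\ne0$ be a continuous bilinear form on $X$ with $B(Tx,y)=B(x,Ty)$ for all $x,y$. Then $T\oplus T$ is not cyclic.

*Proof.* By iteration and linearity, $B(P(T)x,y)=B(x,P(T)y)$ for every polynomial $P$. Suppose $(x,y)$ is cyclic for $T\oplus T$. Given $v\in X$, choose polynomials $P_j$ with $P_j(T)x\to0$ and $P_j(T)y\to v$. Then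
$$B(x,v)=\lim_j B(x,P_j(T)y)=\lim_j B(P_j(T)x,y)=0 .$$
So $B(x,\cdot)=0$, and hence $B(P(T)x,v)=B(x,P(T)v)=0$ for all $P$ and $v$. The vectors $P(T)x$ are dense in $X$, being the first coordinates of a dense set. By continuity $B=0$, a contradiction. $\square$

A small example: multiplication by $t$ on $L_2[0,1]$ is cyclic, with cyclic vector $1$ by Weierstrass' theorem. The form $B(f,g)=\int_0^1fg$ shows that its direct square is not cyclic.

### A polynomial model

Multiplication by $z$ on $\mathbb K[z]$ has many such forms: for any linear functional $\varphi$, the form $(x,y)\mapsto\varphi(xy)$ satisfies $\varphi(zx\cdot y)=\varphi(x\cdot zy)$. We transport this to $X$. Let $(p_n)_{n\ge0}$ be polynomials with $\deg p_n=n$ and $p_0=1$. They form a basis of $\mathbb K[z]$. Let $p_n^*$ be the coordinate functionals and put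
$$\|x\|_1=\sum_n|p_n^*(x)|,\qquad\varphi=p_0^* .$$

**Lemma 2 (transfer).** Suppose $\sum_n\|zp_n\|_1\le\delta$ and $\sum_{n,\nu}|\varphi(p_np_\nu)|<\infty$. Let $U:\mathbb K[z]\to X$ be the linear map with $Up_n=e_n$. Then $\|Ux\|\le\|x\|_1$, and there is a nuclear $K$ with nuclear norm $\le C\delta$ such that $T=I+K$ satisfies $T^be_0=U((1+z)^b)$ for $b\ge 0$, and $T\oplus T$ is not cyclic. More precisely, there is a continuous symmetric bilinear form $B\neq0$ with $B(Tx,y)=B(x,Ty)$ and $B(Ux,Uy)=\varphi(xy)$.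

*Proof.* The inequality holds because $\|e_n\|=1$. Put
$$Kx=\sum_n e_n^*(x)\,U(zp_n),\qquad B(x,y)=\sum_{n,\nu}e_n^*(x)e_\nu^*(y)\,\varphi(p_np_\nu). \tag{1}$$
Since $\|e_n^*\|\le C$ and $\|U(zp_n)\|\le\|zp_n\|_1$, the nuclear norm of $K$ is at most $C\delta$. Also $|B(x,y)|\le C^2\|x\|\|y\|\sum_{n,\nu}|\varphi(p_np_\nu)|$, so $B$ is a continuous bilinear form, and it is symmetric. By biorthogonality, $Ke_n=U(zp_n)$ and $B(e_n,e_\nu)=\varphi(p_np_\nu)$. By linearity, for $x,y\in\mathbb K[z]$,
$$KUx=U(zx),\qquad B(Ux,Uy)=\varphi(xy). \tag{2}$$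
Hence $TUx=U((1+z)x)$, and $T^be_0=T^bU1=U((1+z)^b)$. Moreover $B(KUx,Uy)=\varphi(zxy)=B(Ux,KUy)$. The range of $U$ is $\mathrm{span}(e_n)$, which is dense, so $B(Kx,y)=B(x,Ky)$ on $X$, and the same holds with $T$ in place of $K$. Finally $B(e_0,e_0)=\varphi(1)=1$, so $B\ne0$, and Lemma 1 applies. $\square$

The problem is now about polynomials: choose the basis so that $(1+z)^b$ is $\|\cdot\|_1$-close to a given polynomial.

### Small roots of $(1+z)^b-q$

**Lemma 3.** Let $q\in\mathbb K[z]$, $q(0)\neq0$, and let $m\ge2$ be even. There are $R\ge1$ and $b_0$, depending only on $q,m$, such that for all $b\ge b_0$ there is a monic $f\in\mathbb K[z]$ of degree $m$ dividing $(1+z)^b-q$ in $\mathbb K[z]$, all of whose complex roots have modulus $\le R/b$.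

*Proof.* Rescale by $z=\zeta/b$. The functions $F_b(\zeta)=(1+\zeta/b)^b-q(\zeta/b)$ converge, uniformly on compact sets, to $F(\zeta)=e^\zeta-q(0)$. Since $q(0)\ne0$, $F$ has infinitely many zeros, and they are simple because $F'=e^\zeta$ never vanishes. Choose $m$ of them, $\zeta_1,\dots,\zeta_m$. If $\mathbb K=\mathbb R$, choose the set to be invariant under conjugation: take $\log|q(0)|+i\pi l$ with $l=\pm2,\pm4,\dots,\pm m$ if $q(0)>0$, and with $l=\pm1,\pm3,\dots,\pm(m-1)$ if $q(0)<0$. Each list has $m$ entries because $m$ is even.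

Choose $0<\delta\le1$ such that the closed discs $\overline D(\zeta_j,\delta)$ are disjoint and contain no other zeros of $F$. By Hurwitz's theorem, for $b$ large $F_b$ has exactly one zero $\zeta_j(b)$, a simple one, in each disc. Put $R=1+\max_j|\zeta_j|$ and $f(z)=\prod_j(z-\zeta_j(b)/b)$. The numbers $\zeta_j(b)/b$ are distinct roots of $(1+z)^b-q(z)=F_b(bz)$, so $f$ divides it, and they have modulus $\le R/b$. If $\mathbb K=\mathbb R$, then $\overline{\zeta_j(b)}$ is a zero of $F_b$ in the disc around $\overline{\zeta_j}$, which is one of our discs. By uniqueness it is one of the $\zeta_i(b)$. So $f$ is real, and the quotient is real too. $\square$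

If $f=\sum_{u\le m}a_uz^u$ is monic with all roots of modulus $\le r$, then
$$a_m=1,\qquad|a_u|\le\binom mu r^{m-u}\le2^mr^{m-u}. \tag{3}$$

**Example ($q=-1$, $m=2$, $\mathbb K=\mathbb R$).** With $\theta=\pi/b$, the numbers $e^{\pm i\theta}-1$ are roots of $(1+z)^b+1$. Their sum is $-t$ and their product is $t$, where $t=2-2\cos\theta$. So $f=z^2+tz+t$, with $t\le\pi^2/b^2$.

### Proof of Proposition 1

Put $\delta=\min(\varepsilon/C,1)$.

**Step 1: the first $m$ basis vectors, so that $v$ becomes a fixed polynomial.** Let $\omega_0=\delta/(4m)$ and $p_j=\omega_0^{-j}z^j$ for $j<m$. Put $q=\sum_{j<m}c_jp_j$. Then $Uq=v$ and $q(0)=c_0\ne0$. This is settled before $b$ is chosen.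

**Step 2: the remaining basis vectors, so that multiples of $f$ can be made small.** Let $f$ be given by Lemma 3 for $q$, $m$ and a large $b$, and write $(1+z)^b-q=hf$, $h=\sum_jh_jz^j$. Put $w_0=1$, $w_{i+1}=2^{-i-3}\delta\,w_i$, and
$$p_{m+i}=Mw_i^{-1}z^if\qquad(i\ge0),$$
with $M\geq 1$ still to be chosen. Then $\|hf\|_1=M^{-1}\sum_j|h_j|w_j$.

**Step 3: summability of $\|zp_n\|_1$.** For $j<m-1$, $zp_j=\omega_0p_{j+1}$; these terms add up to at most $m\omega_0=\delta/4$. For $i\ge0$, $zp_{m+i}=(w_{i+1}/w_i)p_{m+i+1}$; these add up to $\sum_i2^{-i-3}\delta=\delta/4$. Finally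
$$zp_{m-1}=\omega_0^{1-m}z^m=\omega_0^{1-m}\Big(M^{-1}p_m-\sum_{u<m}a_u\omega_0^up_u\Big),$$
of norm at most $\omega_0^{1-m}(M^{-1}+\sum_{u<m}|a_u|)$. By (3) with $r=R/b$, we can fix $b$ so large that $\omega_0^{1-m}\sum_{u<m}|a_u|\le\delta/8$. Then we take $M$ so large that $\omega_0^{1-m}/M\le\delta/8$ and $M^{-1}\sum_j|h_j|w_j\le\eta$. Altogether $\sum_n\|zp_n\|_1\le\delta$.

**Step 4: summability of $\varphi(p_np_\nu)$.** The span of $(p_n)_{n\ge m}$ is the ideal $f\,\mathbb K[z]$, and $\varphi$ vanishes on it. So $\varphi(p_np_\nu)=0$ unless $n,\nu<m$, and the sum is finite.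

**Step 5: conclusion.** Lemma 2 gives $K$ with nuclear norm $\le C\delta\le\varepsilon$, and $T\oplus T$ is not cyclic. Moreover $\|T^be_0-v\|=\|U((1+z)^b-q)\|\le\|hf\|_1\le\eta$. $\square$

In the example $q=-1$, $m=2$ one sees everything by hand. The form has $B(e_0,e_0)=1$, $B(e_0,e_1)=\varphi(z)/\omega_0=0$, and $B(e_1,e_1)=\varphi(z^2)/\omega_0^2=-t/\omega_0^2$, since $z^2=f-tz-t$; all other entries vanish. The operator acts by $Ke_0=\omega_0e_1$ and $Ke_1=(\omega_0M)^{-1}e_2-te_1-(t/\omega_0)e_0$. Indeed $B(Ke_0,e_1)=-t/\omega_0=B(e_0,Ke_1)$.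

## 2. Infinitely many targets, the Criterion, and an algebraic statement

**Definition (Hypercyclicity Criterion).** $T\in L(X)$ satisfies the Criterion if there are dense subsets $X_0,Y_0\subseteq X$, an increasing sequence $(n_k)$ of positive integers, and maps $S_{n_k}:Y_0\to X$ (not necessarily linear nor continuous) such that (i) $T^{n_k}x\to0$ for $x\in X_0$; (ii) $S_{n_k}y\to0$ for $y\in Y_0$; (iii) $T^{n_k}S_{n_k}y\to y$ for $y\in Y_0$.

Every operator satisfying the Criterion is hypercyclic; this is a textbook fact that we use. Example: on $\ell_2$ let $T=2\beta$ with $\beta$ the backward shift, $n_k=k$, $X_0=Y_0$ the finitely supported sequences, and $S_k=(\tfrac12\sigma)^k$ with $\sigma$ the forward shift. Then $T^kx=0$ for $k$ large, $\|S_ky\|=2^{-k}\|y\|$, and $T^kS_ky=y$.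

If $T$ satisfies the Criterion, then $T\oplus T$ satisfies it with $X_0\times X_0$, $Y_0\times Y_0$, the same $(n_k)$ and the maps $S_{n_k}\times S_{n_k}$. So $T\oplus T$ is hypercyclic, hence cyclic. Therefore *a hypercyclic $T$ with $T\oplus T$ not cyclic fails the Criterion*. De la Rosa and Read constructed a Banach space carrying a hypercyclic operator that fails it, and Bayart and Matheron showed that such operators also exist on $\ell_p(\mathbb N)$, $1\le p<\infty$, and on $c_0(\mathbb N)$. The statements we prove are these.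

**Theorem 1.** Let $X$ be an infinite-dimensional separable Banach space over $\mathbb K$ and $\varepsilon>0$. There is a nuclear operator $K$ on $X$ with nuclear norm $\le\varepsilon$ such that $T=I+K$ is hypercyclic and $T\oplus T$ is not even cyclic. In particular $T$ does not satisfy the Hypercyclicity Criterion.

**Theorem 2.** Let $X$ be as in Theorem 1.
1. $T$ in Theorem 1 satisfies $\sigma(T)=\{1\}$ (spectrum of the complexification if $\mathbb K=\mathbb R$).
2. The hypercyclic operators $A$ on $X$ with $A\oplus A$ non-cyclic are dense in $L(X)$ for the strong operator topology.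

### Why the operators of Section 1 are never hypercyclic

**Lemma 4.** (i) If $T$ is hypercyclic and $N\ne X$ is a closed $T$-invariant subspace, then the operator induced on $X/N$ is hypercyclic. (ii) No operator on a nonzero finite-dimensional space is hypercyclic.

*Proof.* (i) The quotient map is continuous and onto, and carries orbits of $T$ to orbits of the induced operator; it carries a dense orbit to a dense one. (ii) Let $x$ be hypercyclic for $A$ on a space of dimension $N\ge1$. The span of the orbit is dense, hence everything, and by Cayley–Hamilton $x,Ax,\dots,A^{N-1}x$ is a basis. For a scalar $\alpha\neq 0$ choose $n_k$ with $A^{n_k}x\to\alpha x$. Then $A^{n_k}A^jx=A^jA^{n_k}x\to\alpha A^jx$ for $j<N$, so $A^{n_k}\to\alpha I$ and $|\det A|^{n_k}\to|\alpha|^N$. Taking $\alpha=2$ forces $|\det A|>1$; taking $\alpha=\frac12$ forces $|\det A|<1$. This is a contradiction. $\square$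

By (ii), Theorem 1 has the following consequence: a separable Banach space $X\ne\{0\}$ carries a hypercyclic operator failing the Criterion if and only if $\dim X=\infty$.

Now let $B\neq0$ be as in Lemma 1 and suppose $N=\{x:B(x,\cdot)=0\}$ has finite codimension. It is closed, proper, and $T$-invariant, because $B(Tx,y)=B(x,Ty)=0$ for $x\in N$. By Lemma 4, $T$ is not hypercyclic. In Proposition 1 the form sees only $e_0^*,\dots,e_{m-1}^*$, so $N$ has codimension at most $m$. Thus a dense orbit needs a form of infinite rank. In polynomial terms, the tail $p_{m+i}=Mw_i^{-1}z^if$ must not go on forever. It has to be stopped, and a new $f$ of larger degree, adapted to a new target, has to take over, infinitely often. What must come out is the following.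

**Theorem 3.** Let $\mathcal Q$ be the (countable) set of polynomials $q$ with coefficients in $\mathbb Q$ (if $\mathbb K=\mathbb R$), respectively $\mathbb Q+i\mathbb Q$ (if $\mathbb K=\mathbb C$), and $q(0)\ne0$. Let $(q_k)_{k\ge1}$ list $\mathcal Q$ with each element occurring infinitely often. Let $0<\varepsilon\le1$. There are a basis $(p_n)_{n\ge0}$ of $\mathbb K[z]$ with $\deg p_n=n$, $p_0=1$, and integers $b_k\ge1$, such that, with $\|\cdot\|_1$ and $\varphi=p_0^*$ as above:

* (a) $\sum_n\|zp_n\|_1\le\varepsilon$;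
* (b) $\sum_{n,\nu}|\varphi(p_np_\nu)|<\infty$;
* (c) $\|(1+z)^{b_k}-q_k\|_1\to0$.

**Theorem 3 implies Theorem 1.** Apply Theorem 3 with $\min(\varepsilon/C,1)$ in place of $\varepsilon$. By (a), (b) and Lemma 2, $K$ has nuclear norm $\le\varepsilon$ and $T\oplus T$ is not cyclic. It remains to see that $e_0$ is a hypercyclic vector. By Lemma 2 and (c),
$$\|T^{b_k}e_0-Uq_k\|=\|U((1+z)^{b_k}-q_k)\|\le\|(1+z)^{b_k}-q_k\|_1\to0 .$$
Each $q\in\mathcal Q$ occurs as $q_k$ for infinitely many $k$, so $Uq$ lies in the closure of the orbit. The elements of $\mathcal Q$ of degree $\le N$ are dense in the finite-dimensional space of polynomials of degree $\le N$, on which $U$ is continuous. So $U\mathcal Q$ is dense in $\mathrm{span}(e_n)$, hence in $X$, and the orbit of $e_0$ is dense. Therefore $T$ fails the Criterion. $\square$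

## 3. Stopping the tail puts two opposite demands on $M$

Let us stop the tail after $d$ vectors: $p_{m+i}=M\omega^{-i}z^if$ for $0\le i<d$, and then continue with multiples $M_+f_+$ of a new monic $f_+$ of degree $m_+=m+d$. Its roots, from Lemma 3 with a new $b_+$, may be as small as we like, so $f_+$ is as close as we like to $z^{m_+}$, and $M_+$ may be as large as we like. What happens to the last vector of the old block? With $\gamma=M\omega^{1-d}$,
$$zp_{m_+-1}=\gamma z^df=\gamma f_++\gamma(z^df-f_+).$$
The first term is $(\gamma/M_+)p_{m_+}$, and a large $M_+$ makes it harmless. The second is, up to an error that a large $b_+$ makes negligible,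
$$v^\circ=\gamma(z^df-z^{m+d}),$$
and this is decided *before* the new stage. In Section 1 we chose $M$ last and as large as needed. That is exactly what fails now. In the example $f=z^2+tz+t$ with $t>0$, the component of $v^\circ$ in the span of $p_0,p_1$ (along the block of multiples of $f$) is $-\gamma$ times the remainder of $z^{d+2}$ modulo $f$. This remainder is not zero, because $f(0)=t\ne0$, and it does not depend on $M$. So with $b,\omega,d$ fixed, $\|v^\circ\|_1\to\infty$ as $M\to\infty$.

So $M$ must be balanced against the other parameters. The roots of $f$ have size at most $r=R/b$, so remainders of $z^l$ modulo $f$ are of order $(2r)^{l-m}$. The estimates proved below show the following sizes, up to powers of $\omega^{-1}$ and constants fixed beforehand.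

* The bad part of $v^\circ$ is at most of order $M(2r/\omega)^d$, and the values $\varphi(p_np_\nu)$ are at most of order $M^2(2r/\omega)^{d-m}$. So $M$ must not be too large.
* Writing $(1+z)^b-q=hf$ and estimating $h$ by Cauchy on $|z|=2\omega$ gives a bound for $\|hf\|_1$ of order $M^{-1}e^{2\omega b}$. So $M$ must not be too small.
* The block contributes about $d\omega$ to $\sum\|zp_n\|_1$. So $d\omega$ must be small.

All three are met at once, with a single large parameter $s$, by
$$b=s^6,\quad\omega=s^{-4},\quad d=s^3,\quad M=e^{s^3}.$$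
Indeed $\omega b=s^2$ is far below $\log M=s^3$, then $r/\omega=R/s^2$, so that $(2r/\omega)^d=e^{-s^3(2\log s-\log 2R)}$ beats $M^2=e^{2s^3}$, and $d\omega=1/s$.

One more difficulty is hidden in the second item. The degree of $h$ is about $s^6$, far beyond the block length $s^3$, so $z^jf$ runs through blocks that do not exist yet when $M$ is chosen. In the norm $\|\cdot\|_1$, multiplication by $z$ shrinks only by $\omega_0$ on the first vectors. We need each multiplication by $z$ to shrink $z^jf$ by the factor $\omega$ of the current stage. This will be achieved by a weighted norm, made separately for each stage, in which leakage from later blocks back into the first $m$ coordinates costs a factor $\omega^{-m}$. Hence the leakage must be controlled by a very small number $\theta=\omega^{m+1}/(4C)$, with a constant $C$ fixed beforehand.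

## 4. The construction in blocks

**Form of the basis.** We construct even integers $0=m_0<m_1<\cdots$, monic $f_k$ with $\deg f_k=m_k$, and numbers $M_k\ge1$, $0<\omega_k\le1$. With $d_k=m_{k+1}-m_k$,
$$p_{m_k+i}=M_k\,\omega_k^{-i}\,z^if_k\qquad(0\le i<d_k). \tag{4}$$
Then $\deg p_n=n$. Let $E_k$ be the space of polynomials of degree $<m_k$, so $E_k=\mathrm{span}(p_n)_{n<m_k}$. Let $\pi_k$ be the projection onto $E_k$ along $\mathrm{span}(p_n)_{n\ge m_k}$; both $\pi_k$ and $1-\pi_k$ have norm $\le1$ for $\|\cdot\|_1$. On $E_k$ the norm $\|\cdot\|_1$ and the functional $\varphi$ involve only the $p_n$ with $n<m_k$. By (4),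
$$f_kg\in\mathrm{span}(p_n)_{m_k\le n<m_{k+1}}\quad\text{if }\deg g<d_k;\quad\text{then }\varphi(f_kg)=0\text{ if }k\ge1. \tag{5}$$

**Multiplication by $z$.** Inside a block,
$$zp_n=\omega_kp_{n+1}\qquad(n=m_k+i,\ 0\le i<d_k-1). \tag{6}$$
At the end of a block, with $\gamma_k=M_k\omega_k^{1-d_k}$,
$$zp_{m_{k+1}-1}=\gamma_kz^{d_k}f_k=\frac{\gamma_k}{M_{k+1}}p_{m_{k+1}}+v_{k+1},\qquad v_{k+1}=\gamma_k(z^{d_k}f_k-f_{k+1}). \tag{7}$$
Both polynomials in the bracket are monic of degree $m_{k+1}$, so $v_{k+1}\in E_{k+1}$. Put also $v^\circ_{k+1}=\gamma_k(z^{d_k}f_k-z^{m_{k+1}})\in E_{k+1}$; it depends only on data of stages $\le k$.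

**Stage $0$.** $m_0=0$, $f_0=1$, $M_0=1$, $\omega_0=\varepsilon/8$, $d_0=2$, so $m_1=2$, $p_0=1$, $p_1=\omega_0^{-1}z$. Put $\theta_0=\omega_0/4$. Here $v_1^\circ=0$.

**Stage $k\ge1$: data fixed in advance.** Stages $<k$ have fixed $m_k$ and $p_n$ for $n<m_k$. Write $m=m_k$; it is even and $\ge2$. Let $R_k$ be the number $R$ of Lemma 3 for $q_k,m_k$. As any two norms on $E_k$ are equivalent, there is $C_k\ge1$ with
$$C_k^{-1}\sum_{j<m}|x_j|\le\Big\|\sum_{j<m}x_jz^j\Big\|_1\le C_k\sum_{j<m}|x_j|. \tag{8}$$
Let $D_k=C_km^24^m$, and let $Q_k$ be the sum of the moduli of the coefficients of $q_k$.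

**Stage $k\ge1$: choices.** For a large even integer $s=s_k$ put
$$b_k=s^6,\quad\omega_k=s^{-4},\quad d_k=s^3,\quad M_k=e^{s^3},\quad r_k=\frac{R_k}{b_k},\quad\theta_k=\frac{\omega_k^{m_k+1}}{4C_k}\le\frac{\omega_k}4, \tag{9}$$
and let $f_k$ be the polynomial of Lemma 3 for $q_k$, $m_k$ and $b=b_k$. Then $m_{k+1}=m_k+s^3$ is even, $r_k/\omega_k=R_k/s^2$, and by (3)
$$f_k=\sum_{u=0}^ma_uz^u,\qquad a_m=1,\qquad|a_u|\le2^mr_k^{m-u}. \tag{10}$$
The integer $s$ is chosen so large that Lemma 3 applies and the following hold. The conditions (B) look back to stage $k-1$; the conditions (O) concern the new block only, apart from fixed constants.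

* (B1) $\|v_k-v_k^\circ\|_1\le\theta_{k-1}/2$.
* (B2) $\gamma_{k-1}/M_k\le\omega_{k-1}/2$.
* (B3) For $m_{k-1}\le n<m_k$ and $0\le\nu\le n$, let $\rho_{n,\nu},\rho^\circ_{n,\nu}\in E_k$ be the remainders of $p_np_\nu$ modulo $f_k$ and modulo $z^{m_k}$. Then $\sum_{n,\nu}|\varphi(\rho_{n,\nu})-\varphi(\rho^\circ_{n,\nu})|\le2^{-k}$.
* (B4) $\omega_k\le\theta_{k-1}$.
* (B5) $d_k\ge m_k$ and $s_k\ge2^{k+2}/\varepsilon$.
* (O1) $4^{m_k+3}R_k/s^2\le1$.
* (O2) $\|\pi_kv^\circ_{k+1}\|_1\le\theta_k/2$.
* (O3) $2C_ke^{-s^3}s^{4m_k}(e^{2s^2}+Q_k)\le2^{-k}$.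
* (O4) $\sum|\varphi(\rho^\circ_{n,\nu})|\le2^{-k}$, the sum over $m_k\le n<m_{k+1}$, $0\le\nu\le n$, where $\rho^\circ_{n,\nu}$ is the remainder of $p_np_\nu$ modulo $z^{m_{k+1}}$.

The objects in (O2) and (O4), namely $v^\circ_{k+1}$, $\rho^\circ_{n,\nu}$ and $\varphi|_{E_{k+1}}$, depend only on data of stages $\le k$, so these are legitimate conditions at stage $k$.

**The conditions other than (O2), (O4) hold for all large $s$.** In (B2), (B4), (B5), (O1) a fixed quantity is compared with one tending to $0$ or $\infty$. In (O3), $e^{-s^3}$ beats $s^{4m}e^{2s^2}$. For (B1), $v_k-v_k^\circ=\gamma_{k-1}(z^{m_k}-f_k)=-\gamma_{k-1}\sum_{u<m}a_uz^u$ has norm at most $\gamma_{k-1}C_k\sum_{u<m}|a_u|$ by (8), and this tends to $0$ by (10), as $\gamma_{k-1},C_k,m$ are fixed and $r_k\to0$. For (B3), there are finitely many pairs, the polynomials $p_np_\nu$ and $\varphi|_{E_k}$ are fixed, and $f_k\to z^{m_k}$ coefficientwise as $s\to\infty$. Division by a monic polynomial of fixed degree uses only finitely many additions and multiplications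 of coefficients, so the remainders depend continuously on the divisor.

## 5. Powers of $z$ modulo $f_k$, and conditions (O2), (O4)

Let $k\ge1$ and assume (B5) and (O1). Write $m,\omega,d,M,r,R,C,D$ for $m_k,\omega_k,d_k,M_k,r_k,R_k,C_k,D_k$. (In this section and in Section 7, $C$ is no longer the constant of Section 1.) By (O1), $r/\omega\le4^{-m-3}$. In particular $4r\le\omega$ and $2r\le1$.

**Step 1: the remainder of $z^l$ modulo $f_k$, for $m\le l<m_{k+1}$.** Let $H_j$ be the complete homogeneous symmetric polynomial of degree $j$ in the $m$ roots of $f_k$, and $H_j=0$ for $j<0$. It has $\binom{m+j-1}j$ monomials, so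
$$|H_j|\le\binom{m+j-1}jr^j\le2^m(2r)^j .$$
Multiplying the geometric series of $1/(1-\alpha/z)$ over the roots $\alpha$ gives $1/f_k=\sum_{j\ge0}H_jz^{-m-j}$ near infinity. So $z^l/f_k=\sum_{j\ge0}H_jz^{l-m-j}$. The quotient of $z^l$ by $f_k$ is the polynomial part of this, since remainder over $f_k$ tends to $0$ at infinity:
$$z^l=f_kS_l+\rho_l,\qquad S_l=\sum_{j=0}^{l-m}H_jz^{l-m-j},\qquad\deg\rho_l<m .$$
For $i<m\le l$, the coefficient of $z^i$ in $\rho_l=z^l-f_kS_l$ is $-\sum_{u\le i}a_uH_{l-m-i+u}$. Its modulus is at most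
$$\sum_{u\le i}2^mr^{m-u}\,2^m(2r)^{l-m-i+u}\le m4^m(2r)^{l-i}\le m4^m(2r)^{l-m}.$$
Summing over the $m$ values of $i$ and using (8),
$$\|\rho_l\|_1\le D(2r)^{l-m}. \tag{11}$$

**Step 2: $\varphi(z^l)$ and the two components of $z^l$.** Since $\deg S_l=l-m<d$, (5) says that $f_kS_l$ lies in the span of block $k$. So $\pi_kz^l=\rho_l$ and $\varphi(z^l)=\varphi(\rho_l)$. For $l<m$ we have $\|z^l\|_1\le C\le D(2r)^{l-m}$, because $2r\le1$. As $|\varphi|\le\|\cdot\|_1$,
$$|\varphi(z^l)|\le D(2r)^{l-m}\qquad(0\le l<m_{k+1}). \tag{12}$$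
For $m\le l<m_{k+1}$, from $z^jf_k=M^{-1}\omega^jp_{m+j}$ $(j<d)$ and $2r/\omega\le\frac12$ we get
$$\|(1-\pi_k)z^l\|_1=M^{-1}\sum_{j\le l-m}|H_j|\,\omega^{l-m-j}\le M^{-1}2^m\omega^{l-m}\sum_j(2r/\omega)^j\le M^{-1}2^{m+1}\omega^{l-m}. \tag{13}$$

**Step 3: the good component of $v^\circ_{k+1}$.** We have $v^\circ_{k+1}=\gamma_k\sum_{i<m}a_iz^{d+i}$ with $\gamma_k=M\omega^{1-d}$. The exponents satisfy $m\le d+i<m_{k+1}$ because $d\ge m$. By (13) and (10),
$$\|(1-\pi_k)v^\circ_{k+1}\|_1\le M\omega^{1-d}\sum_{i<m}2^mr^{m-i}M^{-1}2^{m+1}\omega^{d+i-m}=2^{2m+1}\omega\sum_{i<m}(r/\omega)^{m-i}\le4^{m+1}r\le\frac{\omega}8. \tag{14}$$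
Here the last sum is at most $2r/\omega$, and $4^{m+1}r\le\omega/16$ by (O1).

**Step 4: the bad component, condition (O2).** By (11) and (10),
$$\|\pi_kv^\circ_{k+1}\|_1\le M\omega^{1-d}\sum_{i<m}2^mr^{m-i}D(2r)^{d+i-m}\le m2^mD\,\omega\,M(2r/\omega)^d=m2^mD\,\omega\,(2eR/s^2)^{s^3}.$$
Since $\theta_k/2=s^{-4(m+1)}/(8C)$ decays only like a power of $s$, (O2) holds for large $s$.

**Step 5: condition (O4).** Passing to the remainder modulo $z^{m_{k+1}}$ means discarding powers $\ge m_{k+1}$. Let $n=m+i$, $0\le i<d$, $0\le\nu\le n$.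

Case 1: $\nu<m$. Then $p_np_\nu=M\omega^{-i}z^if_kp_\nu$. If $i+\nu<d$, nothing is discarded and $\varphi(\rho^\circ_{n,\nu})=0$ by (5) with $g=z^ip_\nu$. Otherwise $i\ge d-\nu\ge d-m$. Let $p_\nu=\sum_{t<m}c_tz^t$, where $\sum_t|c_t|\le C$ by (8). By (10) and (12), applied to the powers $z^{i+u+t}$ that are kept,
$$|\varphi(\rho^\circ_{n,\nu})|\le M\omega^{-i}\sum_{u\le m,\,t<m}2^m(2r)^{m-u}|c_t|\,D(2r)^{i+u+t-m}\le(m+1)2^mCD\,M(2r/\omega)^i .$$

Case 2: $\nu=m+j$. Then $p_np_\nu=M^2\omega^{-(i+j)}z^{i+j}f_k^2$. If $i+j+m<d$, the degree is $i+j+2m<m_{k+1}$, nothing is discarded, and $\varphi(\rho^\circ_{n,\nu})=0$ by (5) with $g=z^{i+j}f_k$. Otherwise $i+j\ge d-m$ and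
$$|\varphi(\rho^\circ_{n,\nu})|\le M^2\omega^{-(i+j)}\sum_{u,t\le m}4^m(2r)^{2m-u-t}D(2r)^{i+j+u+t-m}\le(m+1)^24^mD\,M^2(2r/\omega)^{i+j},$$
since each term carries $(2r)^{i+j+m}\le(2r)^{i+j}$.

As $2r/\omega\le1$, $M\ge1$ and $C\ge1$, every term is at most $(m+1)^24^mCD\,M^2(2r/\omega)^{d-m}$. There are at most $m_{k+1}^2\le(2d)^2=4s^6$ pairs. So the sum in (O4) is at most
$$4s^6(m+1)^24^mCD\,e^{2s^3}(2R/s^2)^{s^3-m},$$
which tends to $0$ as $s\to\infty$. Hence (O4) holds for large $s$, and the construction can be carried out.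

## 6. Conditions (a) and (b): summability

**Step 1: bounds for the vectors $v_i$.** By (B4) and $\theta_k\le\omega_k/4$, we have $\omega_{k+1}\le\theta_k\le\omega_k/4$ and $\theta_{k+1}\le\omega_{k+1}/4\le\theta_k$, so $(\omega_k)$ and $(\theta_k)$ are decreasing. Let $k\ge1$. By (B1) at stage $k+1$, $\|v_{k+1}-v^\circ_{k+1}\|_1\le\theta_k/2\le\omega_k/8$. Together with (14) and (O2),
$$\|(1-\pi_k)v_{k+1}\|_1\le\frac{\omega_k}4,\qquad\|\pi_kv_{k+1}\|_1\le\theta_k,\qquad\|v_{k+1}\|_1\le\frac{\omega_k}2. \tag{15}$$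
Also $\|v_1\|_1\le\theta_0/2\le\omega_0/2$, by (B1) at stage $1$ and $v^\circ_1=0$. If $k\geq 1$ and $i\ge k+2$, then $\|v_i\|_1\le\omega_{i-1}/2\le\theta_{i-2}/2\le\theta_k\le\omega_k/4$. Hence
$$\|(1-\pi_k)v_i\|_1\le\frac{\omega_k}4,\qquad\|\pi_kv_i\|_1\le\theta_k\qquad\text{for all }i>k\ge1. \tag{16}$$

**Step 2: proof of (a).** By (6) and (7), block $k$ contributes $d_k-1$ terms equal to $\omega_k$ and a last term at most $\gamma_k/M_{k+1}+\|v_{k+1}\|_1\le\omega_k/2+\omega_k/2$, by (B2) at stage $k+1$ and Step 1. So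
$$\sum_{m_k\le n<m_{k+1}}\|zp_n\|_1\le d_k\omega_k .$$
This bound is $\varepsilon/4$ for $k=0$, and $1/s_k\le2^{-k-2}\varepsilon$ for $k\ge1$ by (B5). The total is at most $\varepsilon$.

**Step 3: proof of (b).** Let $m_k\le n<m_{k+1}$, $0\le\nu\le n$. The product $p_np_\nu$ may have degree beyond $m_{k+1}$, so we reduce it modulo the next polynomial: $p_np_\nu=f_{k+1}g+\rho_{n,\nu}$ with
$$\deg g\le2(m_{k+1}-1)-m_{k+1}<m_{k+1}\le d_{k+1}$$
by (B5) at stage $k+1$. By (5) with $k+1$, $\varphi(f_{k+1}g)=0$, so $\varphi(p_np_\nu)=\varphi(\rho_{n,\nu})$. By (B3) at stage $k+1$ and (O4) at stage $k$, the sum of $|\varphi(p_np_\nu)|$ over these pairs is at most $2^{-k-1}+2^{-k}$ for $k\ge1$. For $k=0$ there are finitely many pairs. Summing over $k$, the sum over $\nu\le n$ is finite, and (b) follows by symmetry.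

## 7. Condition (c): a weighted norm in which $z$ contracts by $\omega_k$

Fix $k\ge1$ and write $m,\omega,r,s,C$ for $m_k,\omega_k,r_k,s_k,C_k$.

**Step 1: the norm.** The polynomials $z^j$ $(j<m)$ and $p_n$ $(n\ge m)$ form a basis of $\mathbb K[z]$. For $x=\sum_{j<m}x_jz^j+\sum_{n\ge m}x_np_n$ put
$$\|x\|_{(k)}=\sum_{j<m}|x_j|\,\omega^{j-m}+\sum_{n\ge m}|x_n| .$$
On $\mathrm{span}(p_n)_{n\ge m}$ it equals $\|\cdot\|_1$. By (8), $\omega\le1$ and $C\ge1$,
$$\|x\|_1\le C\|x\|_{(k)}\ \text{ for all }x,\qquad\|y\|_{(k)}\le\omega^{-m}C\|y\|_1\ \text{ for }y\in E_k. \tag{17}$$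

**Step 2: the contraction.** We claim
$$\|zx\|_{(k)}\le\omega\|x\|_{(k)}\qquad(x\in\mathbb K[z]). \tag{18}$$
The norm is a weighted sum of moduli of coordinates, so by the triangle inequality it suffices to check the basis elements.

* $x=z^j$, $j<m-1$: $\|z^{j+1}\|_{(k)}=\omega^{j+1-m}=\omega\|z^j\|_{(k)}$.
* $x=z^{m-1}$: from $z^m=f_k-\sum_{u<m}a_uz^u$ and $f_k=M_k^{-1}p_m$,
$$\|z^m\|_{(k)}\le M_k^{-1}+2^m\sum_{u<m}(r/\omega)^{m-u}\le\frac12+2^{m+1}\frac r\omega\le1=\omega\|z^{m-1}\|_{(k)},$$
by (10) and (O1).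
* $x=p_n$ with $n\ge m$ in block $i\ge k$, not the last of its block: $\|zp_n\|_{(k)}=\omega_i\le\omega$ by (6).
* $x=p_{m_i-1}$ with $i\ge k+1$: by (7), (17), (B2) at stage $i$ and (16),
$$\|zx\|_{(k)}\le\frac{\gamma_{i-1}}{M_i}+\|(1-\pi_k)v_i\|_1+\omega^{-m}C\|\pi_kv_i\|_1\le\frac\omega2+\frac\omega4+\omega^{-m}C\theta_k=\omega ,$$
since $\theta_k=\omega^{m+1}/(4C)$. This is where the size of $\theta_k$ comes from.

**Step 3: the quotient $h_k$.** By the choice of $f_k$, $(1+z)^{b_k}-q_k=h_kf_k$ with $h_k=\sum_jh_{k,j}z^j$. On the circle $|z|=2\omega\le1$ we have $|f_k|\ge(2\omega-r)^m\ge\omega^m$, because the roots have modulus $\le r\le\omega$. There also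
$$|(1+z)^{b_k}-q_k|\le e^{2\omega b_k}+Q_k=e^{2s^2}+Q_k .$$
Cauchy's estimates give $|h_{k,j}|\le(2\omega)^{-j}\omega^{-m}(e^{2s^2}+Q_k)$.

**Step 4: conclusion.** Since $\|f_k\|_{(k)}=1/M_k=e^{-s^3}$, (18) gives $\|z^jf_k\|_{(k)}\le\omega^je^{-s^3}$ for *every* $j$, whatever block $z^jf_k$ has reached. By (17),
$$\|(1+z)^{b_k}-q_k\|_1\le C\sum_j|h_{k,j}|\,\omega^j\,\|f_k\|_{(k)}\le2Ce^{-s^3}s^{4m}(e^{2s^2}+Q_k)\le2^{-k}$$
by (O3). This proves (c), hence Theorem 3, hence Theorem 1. $\blacksquare$

Thus no infinite-dimensional separable Banach space has the property that all its hypercyclic operators satisfy the Criterion.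

## 8. Spectrum and strong-operator density

**Proof of Theorem 2, part 1.** We show that $K$ has no nonzero spectrum, because such spectrum would produce a finite-dimensional hypercyclic quotient. Let $T=I+K$ be as in Theorem 1. Since $K$ is compact and $\dim X=\infty$, $0\in\sigma(K)$. Suppose $\lambda\ne0$ lies in $\sigma(K)$ (of the complexification if $\mathbb K=\mathbb R$). As $K$ is compact, so is the (complexified) adjoint, and $\lambda$ is an eigenvalue of it. If $\mathbb K=\mathbb C$, let $F\subset X^*$ be spanned by an eigenvector. If $\mathbb K=\mathbb R$, write $\lambda=\alpha+i\beta$ and let $g+ih$ be an eigenvector with $g,h\in X^*$. Then $K^*g=\alpha g-\beta h$ and $K^*h=\beta g+\alpha h$, and we let $F=\mathrm{span}_{\mathbb R}(g,h)$. In both cases $F$ is nonzero, finite-dimensional and $K^*$-invariant, hence $T^*$-invariant. Put $F_\perp=\{x:f(x)=0\ \forall f\in F\}$. It is closed, and it is $T$-invariant because $f(Tx)=(T^*f)(x)=0$ for $x\in F_\perp$ and $f\in F$. The quotient $X/F_\perp$ has dimension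 $\dim F$, which is finite and nonzero. By Lemma 4(i), $T$ induces a hypercyclic operator on it, which contradicts Lemma 4(ii). So $\sigma(K)=\{0\}$ and $\sigma(T)=\{1\}$. $\square$

**Proof of Theorem 2, part 2.** Recall that the basic neighborhoods of $A\in L(X)$ in the strong operator topology are the sets $\{A':\|A'x_i-Ax_i\|<\delta,\ i\le N\}$ with $x_1,\dots,x_N\in X$ and $\delta>0$. We find in each of them an operator similar to the $T$ of Theorem 1.

**Step 1: general position.** We may assume that $x_1,\dots,x_N$ are linearly independent: replace them by a basis of their span and shrink $\delta$, since each old $x_i$ is a fixed combination of the new ones. (If the span is $\{0\}$, every operator belongs to the neighborhood, and $T$ itself will do.) Choose $y_1,\dots,y_N$ in turn, with $\|y_i-Ax_i\|<\delta$ and $y_i$ outside the span of $x_1,\dots,x_N,y_1,\dots,y_{i-1}$. This is possible because a finite-dimensional subspace of $X$ contains no ball. So $x_1,\dots,x_N,y_1,\dots,y_N$ are linearly independent.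

**Step 2: matching with the orbit of $T$.** Let $e_0$ be the hypercyclic vector of $T$. The vectors $T^je_0$, $j\ge0$, are linearly independent. Otherwise some $T^je_0$ would be a combination of the earlier ones, and the orbit would lie in a finite-dimensional invariant subspace, which is closed and not $X$. So there is an isomorphism between the two $2N$-dimensional spans sending $x_i\mapsto T^{2i}e_0$ and $y_i\mapsto T^{2i+1}e_0$ for $1\le i\le N$. Let $G$ be a finite-dimensional space containing both spans. The spans have complements in $G$ of equal dimension, so the isomorphism extends to an automorphism of $G$. Extend this by the identity on a closed complement of $G$ in $X$. The result is an invertible $S\in L(X)$.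

**Step 3: the operator.** Put $A'=S^{-1}TS$. The vector $S^{-1}e_0$ is hypercyclic for $A'$. The operator $A'\oplus A'$ is similar to $T\oplus T$ through $S\oplus S$, so it is not cyclic. Finally $A'x_i=S^{-1}T\,T^{2i}e_0=S^{-1}T^{2i+1}e_0=y_i$, so $\|A'x_i-Ax_i\|<\delta$ for all $i$. $\blacksquare$
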